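\title{Uniform homeomorphism of Polish ultrametric spaces is a universal analytic equivalence relation}

\begin{abstract}
We prove that every analytic equivalence relation is Borel reducible to uniform homeomorphism of Polish ultrametric spaces. The spaces used in the reduction are countable and discrete, and they can be taken to be closed discrete subspaces of $\omega\times 2^\omega$. On these spaces, being a uniform direct summand is a complete analytic quasi-order. On compact ultrametric spaces, uniform homeomorphism is not universal analytic. The proof makes the modulus of continuity of a uniform homeomorphism play the role of the witness for a given analytic relation.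
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{Polish metric space} is a metric space $(X,d)$ with $d$ complete and with separable topology. It is an \emph{ultrametric} space if $d(a,c)\le\max\{d(a,b),d(b,c)\}$ for all $a,b,c$. A bijection $\Phi\colon X\to Y$ is a \emph{uniform homeomorphism} if $\Phi$ and $\Phi^{-1}$ are uniformly continuous; we write $X\cong_u Y$ if there is one. How hard is it to classify Polish ultrametric spaces up to uniform homeomorphism?

Difficulty is measured by Borel reducibility. A \emph{standard Borel space} is a set with the $\sigma$-algebra of Borel sets of some Polish topology, and a subset $A$ of such a space $Z$ is \emph{analytic} if it is the projection of a Borel subset of $Z\times\omega^\omega$, where $\omega=\{0,1,2,\dots\}$. For binary relations $R$ on $Z$ and $R'$ on $Z'$, we say that $R$ is \emph{Borel reducible} to $R'$ if there is a Borel map $\rho\colon Z\to Z'$ with $x\,R\,y\iff\rho(x)\,R'\,\rho(y)$. For equivalence relations, this says that the $R'$-classes serve as complete invariants for $R$, assigned in an explicit way. An analytic equivalence relation is \emph{universal analytic} if every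 analytic equivalence relation on a standard Borel space is Borel reducible to it.

Spaces are turned into points of a standard Borel space by recording the distances along a dense sequence. Let $\mathbb U\subseteq[0,\infty)^{\omega\times\omega}$ be the closed set of symmetric matrices $r$ with $r(i,i)=0$ and $r(i,k)\le\max\{r(i,j),r(j,k)\}$. Such an $r$ \emph{codes} the space obtained from $(\omega,r)$ by identifying points at distance $0$ and completing. Every nonempty Polish ultrametric space is isometric to one with a code in $\mathbb U$, and $\cong_u$ becomes an analytic equivalence relation on $\mathbb U$ (Lemma~\ref{lem:analytic}). Replacing the maximum by the sum, one codes all Polish metric spaces. By a theorem of Ferenczi, Louveau and Rosendal, uniform homeomorphism on Polish metric spaces is universal analytic. The following question comes from the work of Gao, Nies and Paolini \cite{GNP}.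

\medskip
\noindent\textbf{Question.} Is uniform homeomorphism on Polish ultrametric spaces universal analytic?
\medskip

There are reasons to expect a negative answer. In an ultrametric space the closed balls of radius $2^{-\ell}$ form a partition $\mathcal P_\ell$, and $\mathcal P_{\ell+1}$ refines $\mathcal P_\ell$; the space is a tree of balls, a countable combinatorial object. For countable spaces with distances in $\{0\}\cup\{2^{-m}:m\in\omega\}$, isometry is isomorphism of the countable structures $(X,\mathcal P_0,\mathcal P_1,\dots)$. For compact ultrametric spaces, uniform homeomorphism is isomorphism of the countable Boolean algebras of clopen sets. A relation that reduces to isomorphism of countable structures is not universal analytic (Section~\ref{sec:compact}). A uniform homeomorphism, however, need not match $\mathcal P_\ell$ with a partition of the target: it only requires that each partition on one side be refined by \emph{some} partition on the other. This freedom turns out to be as complicated as possible.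

\begin{theorem}\label{thm:main}
For every analytic equivalence relation $R$ on a standard Borel space there is a Borel map $x\mapsto X_x$ into (codes for) countable, discrete, complete ultrametric spaces with distances in $\{0\}\cup\{2^{-m}:m\in\omega\}$ such that $x\,R\,y$ if and only if $X_x\cong_u X_y$. Each $X_x$ is a disjoint union of finite pieces at mutual distance $1$. Hence uniform homeomorphism on Polish ultrametric spaces is universal analytic.
\end{theorem}

The spaces $X_x$ are countably infinite and discrete, so any two of them are homeomorphic; the complexity lies entirely in the uniform structure.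

The second theorem locates the complexity inside one concrete space. Give $\omega\times2^\omega$ the ultrametric in which different fibers $\{n\}\times 2^\omega$ have distance $1$ and
\[
d((n,a),(n,b))=2^{-1-\min\{m\,:\,a(m)\neq b(m)\}}\qquad(a\ne b).
\]
Let $\mathbb F$ be the standard Borel space of sequences $F=(F_n)_{n\in\omega}$ of nonempty finite subsets of $2^\omega$, where a finite set is identified with its lexicographically increasing enumeration, and let $X_F=\bigcup_n\{n\}\times F_n$. Since the fibers are compact, the $X_F$ are exactly the closed discrete subspaces of $\omega\times2^\omega$ that meet every fiber.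

A subset $C$ of an ultrametric space $Y$ is \emph{uniformly clopen} if there is $\varepsilon>0$ with $d(z,w)\ge\varepsilon$ for all $z\in C$ and $w\in Y\setminus C$. A \emph{summand embedding} is an injection $\Phi\colon X\to Y$ that is a uniform homeomorphism onto its image and whose image is uniformly clopen. We write $X\preceq Y$ if there is one; that is, if $X$ is a uniform direct summand of $Y$. A \emph{quasi-order} is a reflexive and transitive relation.

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(1)] Uniform homeomorphism of the spaces $X_F$, $F\in\mathbb F$, is a universal analytic equivalence relation.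
\item[(2)] The relation $X_F\preceq X_{F'}$ on $\mathbb F$ is a complete analytic quasi-order: it is an analytic quasi-order, and every analytic quasi-order on a standard Borel space is Borel reducible to it.
\item[(3)] Uniform homeomorphism is not universal analytic on the closed subspaces of a finite union $\{0,\dots,N-1\}\times 2^\omega$ of fibers, nor even on all compact ultrametric spaces.
\end{enumerate}
\end{theorem}

The idea of the proof is this. An analytic relation has the form $x\,R\,y\iff\exists\alpha\in\omega^\omega\,(\dots)$, and after normalization any pointwise larger sequence is again a witness. A uniform homeomorphism comes with a modulus of continuity $f\in\omega^\omega$, and any pointwise larger function is again a modulus. We build the spaces $X_x$ so that a witness yields a modulus and a modulus yields a witness: the $k$-th coordinate of a witness is stored as a distance at a scale determined by $k$, and the places where it is stored are labeled by the cardinalities of very tight clusters of points.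

\section{Moduli and sums}\label{sec:prelim}

``Ball'' means closed ball. In an ultrametric space every point of a ball is a center of it, so the balls of a fixed positive radius partition the space and are clopen. For $a\neq b$ the \emph{level} of the pair is $\lambda(a,b)=-\log_2 d(a,b)$; a high level means that the points are close.

A \emph{modulus} for a bijection $\Phi\colon X\to C$ of metric spaces is a function $f\colon\omega\to\omega$ such that for all $\ell\in\omega$ and $a,b\in X$,
\[
d(a,b)\le2^{-f(\ell)}\Rightarrow d(\Phi a,\Phi b)\le 2^{-\ell},\qquad d(\Phi a,\Phi b)\le2^{-f(\ell)}\Rightarrow d(a,b)\le 2^{-\ell}.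
\]
A bijection is a uniform homeomorphism if and only if it has a modulus. A modulus for $\Phi$ is a modulus for $\Phi^{-1}$, and a function that is pointwise larger than a modulus is a modulus. Taking contrapositives, $f$ is a modulus for $\Phi$ if and only if for all $\ell$ and all $a\ne b$, with $L=\lambda(a,b)$ and $L'=\lambda(\Phi a,\Phi b)$,
\begin{equation}\label{eq:levels}
L'<\ell\Rightarrow L<f(\ell),\qquad L<\ell\Rightarrow L'<f(\ell).
\end{equation}
Let $\Phi\colon X\to Y$ be a summand embedding with image $C$. A modulus $f$ for $\Phi\colon X\to C$ is \emph{separating} if for all $\ell$ we have $f(\ell)\ge1$ and $d(z,w)>2^{-f(\ell)}$ whenever $z\in C$, $w\in Y\setminus C$. Adding a large constant to any modulus makes it separating. A uniform homeomorphism is a summand embedding with $C=Y$, and for it ``separating'' just means $f\ge 1$.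

A uniform homeomorphism need not send balls to balls. It does so for a ball whose diameter is very small compared with its distance to the rest of the space, and this is how we will recognize finite sets on the other side.

\begin{lemma}\label{lem:tight}
Let $\Phi\colon X\to Y$ be a summand embedding with separating modulus $f$. Let $p\in\omega$ and let $Q\subseteq X$ be nonempty with $\operatorname{diam}Q\le2^{-f(f(p))}$ and $d(a,b)>2^{-p}$ for all $a\in Q$, $b\in X\setminus Q$. Then $\Phi(Q)$ is a ball of $Y$ of radius $2^{-f(p)}<1$.
\end{lemma}

\begin{proof}
Fix $a\in Q$. Each point of $Y$ lies in $\Phi(Q)$, in $\Phi(X\setminus Q)$, or outside $\Phi(X)$. If $b\in Q$, the first implication in the definition of a modulus, with $\ell=f(p)$, gives $d(\Phi a,\Phi b)\le2^{-f(p)}$. If $b\in X\setminus Q$, the second implication, with $\ell=p$, gives $d(\Phi a,\Phi b)>2^{-f(p)}$. If $w\notin\Phi(X)$, then $d(\Phi a,w)>2^{-f(p)}$ because $f$ is separating. So $\Phi(Q)$ is the ball of radius $2^{-f(p)}$ around $\Phi a$.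
\end{proof}

Let $(Y_\iota)_{\iota\in I}$ be ultrametric spaces of diameter at most $\frac12$. Their \emph{sum} is the disjoint union $\bigsqcup_{\iota\in I} Y_\iota$ with distance $1$ between points of different \emph{pieces} $Y_\iota$. It is an ultrametric space: a triple of points not contained in one piece has at least two distances equal to $1$, the largest possible value. A set of diameter less than $1$ lies in one piece, and a ball of radius less than $1$ is a ball of the piece that contains it. If $I$ is countable and the pieces are finite, the sum is countable, discrete, and complete, since a Cauchy sequence eventually stays in one finite piece. The spaces $X_F$ are such sums.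

\begin{lemma}\label{lem:glue}
Let $\Phi\colon X\to X'$ be a bijection between sums that maps each piece onto a piece. Let $f(\ell)\ge\ell$ for all $\ell$, and suppose that $f$ is a modulus for the restriction of $\Phi$ to each piece. Then $f$ is a modulus for $\Phi$.
\end{lemma}

\begin{proof}
For points in different pieces $L=L'=0$, and $0<\ell$ implies $0<f(\ell)$; so \eqref{eq:levels} holds for these pairs too.
\end{proof}

\begin{lemma}\label{lem:analytic}
The relation $\preceq$ is a quasi-order, and $X\cong_u Y$ implies $X\preceq Y$. The relation $\cong_u$ is analytic on $\mathbb U$, and both $\cong_u$ and $\preceq$ are analytic on $\mathbb F$.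
\end{lemma}

\begin{proof}
Only transitivity and analyticity need an argument. Let $\Phi\colon X\to Y$ and $\Psi\colon Y\to Z$ be summand embeddings whose images are separated from their complements by $\varepsilon$ and $\varepsilon'$. Then $\Psi\Phi$ is a uniform homeomorphism onto its image. Choose $\delta>0$ such that $d(\Psi a,\Psi b)<\delta$ implies $d(a,b)<\varepsilon$. A point of $\Psi\Phi(X)$ has distance at least $\varepsilon'$ from the points outside $\Psi(Y)$ and at least $\delta$ from the points of $\Psi(Y\setminus\Phi(X))$. So $X\preceq Z$.

Let $r,r'\in\mathbb U$ code $X,X'$ with dense sequences $(x_i),(x'_i)$. A uniformly continuous map from a dense subset of $X$ into the complete space $X'$ extends uniquely to a uniformly continuous map on $X$. Applying this to a map and to its inverse, we see that $X\cong_u X'$ if and only if there are points $y_i\in X'$ such that $\{y_i:i\in\omega\}$ is dense and $x_i\mapsto y_i$ satisfies the two implications of a modulus for some $f$. Write $y_i=\lim_m x'_{\varphi(i,m)}$ with $\varphi\in\omega^{\omega\times\omega}$ and $r'(\varphi(i,m),\varphi(i,m+1))\le2^{-m}$. The distances $d(y_i,y_k)$ and $d(y_i,x'_k)$ are limits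 of entries of $r'$, so the conditions on $(r,r',\varphi,f)$ are Borel, and $\cong_u$ is the projection of a Borel set.

For $F\in\mathbb F$, list the points of $X_F$ without repetition, fiber by fiber, in lexicographic order; the distance $d_F(i,k)$ between the $i$-th and $k$-th points is a Borel function of $F$. Then $X_F\preceq X_{F'}$ if and only if there are an injection $\varphi\colon\omega\to\omega$, a modulus $f$ for $\varphi$ as a map onto its image, and $g\in\omega$ with $d_{F'}(\varphi(i),k)\ge2^{-g}$ for all $i$ and all $k\notin\varphi(\omega)$. These conditions involve only quantifiers over $\omega$, so they are Borel. For $\cong_u$, require instead that $\varphi$ be onto.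
\end{proof}

\section{Two small examples: labels and distances}\label{sec:examples}

The first example shows that a uniform homeomorphism can count points.

\begin{example}\label{ex:labels}
For nonempty $A\subseteq\{2,3,\dots\}$ let $W_A$ be the sum of the pieces $Q_{p,i}$, $p\in A$, $i\ge1$, where $Q_{p,i}$ consists of $p$ points at mutual distance $2^{-i}$. Then $W_A\cong_u W_B$ only if $A=B$. Indeed, let $\Phi\colon W_A\to W_B$ have modulus $f\ge1$, and let $p\in A$ and $i=f(f(1))$. By Lemma~\ref{lem:tight}, $\Phi(Q_{p,i})$ is a ball of radius less than $1$, hence a singleton or a whole piece of $W_B$. It has $p\ge2$ points, so it is a piece and $p\in B$. By symmetry $A=B$.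

We do not know $f$ in advance, so every $p$ must occur with arbitrarily large $i$. If only $i=1$ were allowed, all nonzero distances would be at least $\frac12$, and for infinite $A,B$ every bijection would be a uniform homeomorphism.
\end{example}

The second example stores a number as the distance between two labeled clusters and determines how much of it a uniform homeomorphism remembers. It contains the main argument in its smallest form.

\begin{example}\label{ex:distances}
For $a\in\omega^\omega$ let $V_a$ be the sum of the pieces $P_{j,n,i}$, $j,n,i\in\omega$, where $P_{j,n,i}$ consists of a cluster $Q$ of $2^{2n+1}$ points and a cluster $Q^*$ of $2^{2n+2}$ points, the level between the clusters is $1+j+a(n)$, and the level inside each cluster is $2+j+a(n)+i$. We claim that $V_a\cong_u V_b$ if and only if there is $\gamma\colon\omega\to\omega$ with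
\begin{equation}\label{eq:gamma}
a(n)\le\ell\Rightarrow b(n)\le\gamma(\ell),\qquad b(n)\le\ell\Rightarrow a(n)\le\gamma(\ell)\qquad(n,\ell\in\omega).
\end{equation}

Suppose that $\gamma$ is given. Let $\Phi$ map each cluster of $V_a$ onto the cluster of $V_b$ with the same name. Two points of $P_{j,n,i}$ and their images have levels $L=e+a(n)$ and $L'=e+b(n)$ with the same $e\in\{1+j,\,2+j+i\}$. If $L<\ell$, then $e<\ell$ and $a(n)\le\ell$, so $L'<\ell+\gamma(\ell)$; the roles of $L$ and $L'$ can be exchanged. By Lemma~\ref{lem:glue}, $\ell\mapsto\ell+\gamma(\ell)$ is a modulus for $\Phi$.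

Conversely, let $\Phi\colon V_a\to V_b$ have modulus $f\ge1$. Put $j=f(1)$. Given $n$, put $M=2+j+a(n)$ and $i=f(f(M))$, and test $\Phi$ on $P=P_{j,n,i}$. Since $\operatorname{diam}P\le2^{-f(1)}$, the image has diameter at most $\frac12$ and lies in one piece $P'=P'_{j',n',i'}$ of $V_b$. By Lemma~\ref{lem:tight} with $p=M$, the sets $\Phi(Q)$ and $\Phi(Q^*)$ are balls of $P'$. The balls of $P'$ have $1$, $2^{2n'+1}$, $2^{2n'+2}$, or $3\cdot 2^{2n'+1}$ points. Comparing sizes, $n'=n$ and $\Phi$ maps $Q$ and $Q^*$ onto the corresponding clusters of $P'$. Now \eqref{eq:levels}, applied to a pair of points from $Q$ and $Q^*$ with $\ell=2+j+a(n)$, gives $1+j'+b(n)<f(2+j+a(n))$. Hence $a(n)\le\ell$ implies $b(n)\le\max_{e\le\ell}f(2+f(1)+e)$. The same argument for $\Phi^{-1}$ gives the other half of \eqref{eq:gamma}.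
\end{example}

So a uniform homeomorphism does not remember a stored number; it remembers an upper bound, which depends only on the modulus and on the level at which the number was stored. To use this for an arbitrary analytic relation, we need a form of the relation in which only upper bounds matter.

\section{A normal form for analytic quasi-orders}\label{sec:normal}

For finite or infinite sequences of the same length, $s\le t$ and $s+t$ are taken coordinatewise, $s|m$ is the initial segment of length $m$, $|s|$ is the length, and $0^n$ is the zero sequence of length $n$. A set $T\subseteq\bigcup_n2^n\times2^n\times\omega^n$ is a \emph{tree} if $(u,v,s)\in T$ and $m\le|u|$ imply $(u|m,v|m,s|m)\in T$. We say that $T$ \emph{represents} $R\subseteq 2^\omega\times2^\omega$ if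
\[
x\,R\,y\iff\exists\alpha\in\omega^\omega\ \forall n\ (x|n,y|n,\alpha|n)\in T,
\]
and we call such an $\alpha$ a \emph{witness} for $x\,R\,y$. Every analytic $R$ is represented by a tree, because it is the projection of a closed subset of $2^\omega\times2^\omega\times\omega^\omega$, and a closed set is the set of infinite branches through the tree of initial segments of its points. We also use K\"onig's lemma: a tree all of whose levels are finite and nonempty has an infinite branch.

The following normal form is after Louveau and Rosendal. Read $(u,v,s)\in T$ as ``$u$ is related to $v$ at cost at most $s$''. The lemma says that reflexivity and transitivity of $R$ can be made visible at each finite level: reflexivity is free and costs add.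

\begin{lemma}\label{lem:normal}
Let $R$ be an analytic quasi-order on $2^\omega$. There is a tree $T$ such that
\begin{enumerate}
\item[(T1)] $T$ represents $R$;
\item[(T2)] if $(u,v,s)\in T$ and $s\le s'$, then $(u,v,s')\in T$;
\item[(T3)] $(u,u,0^n)\in T$ for all $u\in2^n$;
\item[(T4)] if $(u,v,s)\in T$ and $(v,w,t)\in T$, then $(u,w,s+t)\in T$.
\end{enumerate}
\end{lemma}

\begin{example}\label{ex:E0}
Let $x\,R\,y$ mean that $x(k)=y(k)$ for all but finitely many $k$. The tree of all $(u,v,s)$ such that $|u|=0$, or $u(k)=v(k)$ for $s(0)\le k<|u|$, satisfies (T1)--(T4); for (T4), note that $u$ and $w$ agree from $\max\{s(0),t(0)\}\le s(0)+t(0)$ on.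
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:normal}]
Let $T_0$ be a tree representing $R$. First we close upward: let $T_1=\{(u,v,s):\exists s'\le s\ (u,v,s')\in T_0\}$. This is a tree containing $T_0$ and satisfying (T2). It still represents $R$. For if $(x|n,y|n,\alpha|n)\in T_1$ for all $n$, then the sequences $s'\le\alpha|n$ with $(x|n,y|n,s')\in T_0$, for $n\in\omega$, form a tree with finite nonempty levels, and a branch through it is a witness for $x\,R\,y$ in $T_0$.

To obtain (T3) and (T4) we take a transitive closure at each level. The lengths of the chains must stay bounded as the level grows, for otherwise they would not converge to a chain in $2^\omega$; so we charge the length to the first coordinate of the cost. Put $(\emptyset,\emptyset,\emptyset)\in T$. For $n\ge1$, $u,w\in2^n$ and $s\in\omega^n$, put $(u,w,s)\in T$ if and only if there are $p\le s(0)$ and a chain $u=v_0,v_1,\dots,v_p=w$ in $2^n$ with $(v_q,v_{q+1},s)\in T_1$ for all $q<p$. Restricting a chain to a level $m$ with $1\le m\le n$ gives a chain and does not change $s(0)$, so $T$ is a tree. Property (T2) holds because it holds for $T_1$ and $s(0)\le s'(0)$. Property (T3) holds with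 $p=0$. For (T4), concatenate the two chains: the length is at most $s(0)+t(0)$, and each link lies in $T_1$ with cost $s+t$ by upward closure.

For (T1), let $x\,R\,y$ with witness $\alpha$ in $T_1$; by upward closure we may assume $\alpha(0)\ge1$. Chains of length $1$ show that $\alpha$ is a witness in $T$. Conversely, let $(x|n,y|n,\alpha|n)\in T$ for all $n$. The chains from $x|n$ to $y|n$ of length at most $\alpha(0)$ whose links have cost $\alpha|n$ in $T_1$, for $n\ge1$, form a tree under restriction with finite nonempty levels. A branch gives $p\le\alpha(0)$ and $x=x_0,\dots,x_p=y$ in $2^\omega$ with $(x_q|n,x_{q+1}|n,\alpha|n)\in T_1$ for all $n$ and $q<p$. So $x_q\,R\,x_{q+1}$ for all $q<p$, and $x\,R\,y$ by transitivity (by reflexivity if $p=0$).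
\end{proof}

\section{The spaces $X_x$}\label{sec:construction}

Fix an analytic quasi-order $R$ on $2^\omega$ and a tree $T$ as in Lemma~\ref{lem:normal}. The naive attempt is to let $X_x$ record the words $x|n$ as labels. By Example~\ref{ex:labels}, that would recover $x$ itself, whereas $X_x$ should depend, up to $\cong_u$, only on the class of $x$. So $X_x$ records all words related to an initial segment of $x$, together with the cost:
\[
S^x=\{(v,s):(v,\,x|n,\,s)\in T\text{ for }n=|v|\}.
\]
A pair $(v,s)$ of length $n$ is stored in a piece with $n+1$ clusters: the sizes of the clusters name $v$, the last cluster is an anchor, and the distance from the $k$-th cluster to the anchor stores $s(k)$.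

Fix an injection $\nu$ from $\{(u,k):u\in2^{<\omega},\ 0\le k\le|u|\}$ into $\{1,2,3,\dots\}$. An \emph{index} is a tuple $\iota=(j,u,s,i)$ with $j,i\in\omega$ and $u\in2^n$, $s\in\omega^n$ for some $n$. For such $\iota$ put
\[
m_k=1+j+k+s(k)\quad(k<n),\qquad m_n=M=1+\max(\{j\}\cup\{m_k:k<n\}).
\]
The piece $Y_\iota$ is the union of the \emph{clusters} $Q_k=\{(\iota,k,e):e<2^{\nu(u,k)}\}$, $k\le n$, with $d(a,b)=2^{-\lambda(a,b)}$ for $a\ne b$, where
\[
\lambda(a,b)=\begin{cases}\min(m_k,m_l)&\text{if }a\in Q_k,\ b\in Q_l,\ k\ne l,\\ M+i&\text{if }a,b\in Q_k.\end{cases}
\]
Figure~\ref{fig:piece} shows a piece.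

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.5,yscale=0.6]
\foreach \y in {1,...,5} {\draw[dotted] (-0.5,-\y) -- (16.5,-\y); \node[left] at (-0.5,-\y) {$\y$};}
\draw[thick] (12,-1) -- (12,-5);
\draw[thick] (12,-2) -- (2,-2) -- (2,-5);
\draw[thick] (12,-3) -- (6,-3) -- (6,-5);
\foreach \x in {0.5,1.5,2.5,3.5} {\draw (2,-5) -- (\x,-6); \fill (\x,-6) circle (2.5pt);}
\foreach \x in {5.5,6.5} {\draw (6,-5) -- (\x,-6); \fill (\x,-6) circle (2.5pt);}
\foreach \x in {8.5,9.5,...,15.5} {\draw (12,-5) -- (\x,-6); \fill (\x,-6) circle (2.5pt);}
\node at (2,-6.7) {$Q_1$}; \node at (6,-6.7) {$Q_0$}; \node at (12,-6.7) {$Q_2$};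
\end{tikzpicture}
\caption{A piece drawn as a tree of balls: the points are the dots, and two points have distance $2^{-L}$ if their paths from the top separate at level $L$. Here $j=0$, $n=2$, $s=(2,0)$, $i=1$, so $Q_0$ leaves the path to the anchor $Q_2$ at level $m_0=3$, $Q_1$ leaves it at level $m_1=2$, and all clusters split into points at level $M+i=4+1$. The clusters have $2$, $4$, $8$ points.}
\label{fig:piece}
\end{figure}

\begin{lemma}\label{lem:piece}
Let $\iota=(j,u,s,i)$ be an index with $|u|=n$.
\begin{enumerate}
\item[(P1)] $m_k>k$ for all $k\le n$. Points of different clusters have level at most $M-1$, and for $k<n$ the level between points of $Q_k$ and $Q_n$ is $m_k$.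
\item[(P2)] $Y_\iota$ is an ultrametric space of diameter at most $2^{-(1+j)}$.
\item[(P3)] A ball of $Y_\iota$ is a singleton or a union of clusters.
\end{enumerate}
\end{lemma}

\begin{proof}
(P1) For $k<n$ we have $k<m_k\le M-1$ by definition. Also $M>n$: if $n=0$ then $M=1+j$, and if $n\ge1$ then $M>m_{n-1}\ge n$. Of two different indices $k,l\le n$ one is less than $n$, so $\min(m_k,m_l)\le M-1$, and $\min(m_k,m_n)=m_k$ for $k<n$.

(P2) We must show $\lambda(a,b)\ge\min(\lambda(a,c),\lambda(c,b))$ for distinct $a,b,c$. If $a,b$ are in one cluster, $\lambda(a,b)=M+i$ is the largest value of $\lambda$, by (P1). Let $a\in Q_k$, $b\in Q_l$, $k\ne l$. If $c\in Q_k$ then $\lambda(c,b)=\lambda(a,b)$, and if $c\in Q_l$ then $\lambda(a,c)=\lambda(a,b)$. If $c$ is in a third cluster $Q_q$, the right side is $\min(m_k,m_q,m_l)\le\min(m_k,m_l)$. All $m_k$, including $M$, are at least $1+j$, which bounds the diameter.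

(P3) A ball of radius less than $2^{-(M+i)}$ is a singleton. A ball of radius at least $2^{-(M+i)}$ contains the cluster of each of its points.
\end{proof}

For $x\in2^\omega$ let $I_x$ be the set of indices $(j,u,s,i)$ with $(u,s)\in S^x$, and let $X_x$ be the sum of the pieces $Y_\iota$, $\iota\in I_x$. By (T3),
\begin{equation}\label{eq:test}
(j,\,x|n,\,0^n,\,i)\in I_x\qquad\text{for all }j,n,i\in\omega .
\end{equation}
So $X_x$ is a countably infinite, discrete, complete ultrametric space with distances in $\{0\}\cup\{2^{-m}:m\in\omega\}$. The pieces $Y_\iota$ do not depend on $x$, and whether $\iota=(j,u,s,i)$ belongs to $I_x$ depends only on $x|n$ for $n=|u|$. Fix an enumeration of all points $(\iota,k,e)$ of all pieces and list the points of $X_x$ in the induced order. The $q$-th point of $X_x$ is then a Borel function of $x$ with countably many values, so the distance matrix of $X_x$ is a Borel function from $2^\omega$ to $\mathbb U$.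

The next two sections prove the following.

\begin{proposition}\label{prop:key}
Let $x,y\in2^\omega$.
\begin{enumerate}
\item[(a)] If $x\,R\,y$, then $X_x\preceq X_y$.
\item[(b)] If $x\,R\,y$ and $y\,R\,x$, then $X_x\cong_u X_y$.
\item[(c)] If $X_x\preceq X_y$, then $x\,R\,y$.
\end{enumerate}
\end{proposition}

\section{From a witness to a modulus}\label{sec:forward}

A witness $\alpha$ acts on indices by raising costs. For $\alpha\in\omega^\omega$ and $\iota=(j,u,s,i)$ with $|u|=n$, let $\iota+\alpha=(j,u,s+\alpha|n,i)$. The map $\iota\mapsto\iota+\alpha$ is injective. The pieces $Y_\iota$ and $Y_{\iota+\alpha}$ have clusters of the same sizes, so $b_\iota(\iota,k,e)=(\iota+\alpha,k,e)$ defines a bijection $b_\iota\colon Y_\iota\to Y_{\iota+\alpha}$. The difficulty is that $\alpha$ may be unbounded, while we need one modulus for all $b_\iota$. The summand $k$ in $m_k$ resolves it: below level $\ell$ only the coordinates $k<\ell$ are visible.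

\begin{lemma}\label{lem:shift}
Let $A_\ell=\max(\{0\}\cup\{\alpha(k):k<\ell\})$. Then $f(\ell)=\ell+A_\ell$ is a modulus for $b_\iota$, for every index $\iota$.
\end{lemma}

\begin{proof}
Let $m_k,M$ belong to $\iota$ and $m_k',M'$ to $\iota+\alpha$, so that $m'_k=m_k+\alpha(k)$ for $k<n$ and $M'\ge M$. Let $a\neq b$ in $Y_\iota$, $L=\lambda(a,b)$, $L'=\lambda(b_\iota a,b_\iota b)$. Since $m_k\le m'_k$ for all $k\le n$, we have $L\le L'$; so $L'<\ell$ implies $L<\ell\le f(\ell)$. For the other implication in \eqref{eq:levels}, let $L<\ell$.

If $a,b$ are in different clusters, then $L=m_k$ for one of the two cluster indices $k$, and by (P1) we may take $k<n$ and have $k<m_k<\ell$. So $\alpha(k)\le A_\ell$ and $L'\le m'_k=L+\alpha(k)<\ell+A_\ell$.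

If $a,b$ are in the same cluster, then $L=M+i<\ell$. Every $k<n$ satisfies $k<m_k<M<\ell$, so $m'_k\le m_k+A_\ell$. Hence $M'\le M+A_\ell$ and $L'=M'+i\le L+A_\ell<\ell+A_\ell$.
\end{proof}

\begin{remark}
With $1+j+s(k)$ in place of $m_k$ the lemma fails for unbounded $\alpha$: for $j=0$, $s=0^n$ and $k<n$, the clusters $Q_k$ and $Q_n$ would have distance $\frac12$ and their images would have distance $2^{-1-\alpha(k)}$.
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:key}(a),(b)]
Let $\alpha$ be a witness for $x\,R\,y$. If $(v,s)\in S^x$ and $|v|=n$, then $(v,x|n,s)\in T$ and $(x|n,y|n,\alpha|n)\in T$, so $(v,y|n,s+\alpha|n)\in T$ by (T4). Thus $\iota\mapsto\iota+\alpha$ maps $I_x$ injectively into $I_y$. By Lemmas~\ref{lem:shift} and~\ref{lem:glue}, the union of the maps $b_\iota$, $\iota\in I_x$, is a uniform homeomorphism of $X_x$ onto a union of pieces of $X_y$, which has distance $1$ from the remaining pieces. This proves (a).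

For (b), take witnesses for $x\,R\,y$ and $y\,R\,x$; by (T2) their coordinatewise maximum $\alpha$ is a witness for both. So $\iota\mapsto\iota+\alpha$ gives injections $\theta_1\colon I_x\to I_y$ and $\theta_2\colon I_y\to I_x$. Neither need be onto, so we use the Schr\"oder--Bernstein construction: with $J=\bigcup_{q\in\omega}(\theta_2\theta_1)^q(I_x\setminus\theta_2(I_y))$, the map $h$ equal to $\theta_1$ on $J$ and to $\theta_2^{-1}$ on $I_x\setminus J$ is a bijection $I_x\to I_y$. Define $\Phi\colon X_x\to X_y$ on $Y_\iota$ as $b_\iota$ if $\iota\in J$, and as $b_{h(\iota)}^{-1}$ if $\iota\notin J$, in which case $h(\iota)+\alpha=\iota$. Then $\Phi$ is a bijection mapping $Y_\iota$ onto $Y_{h(\iota)}$. The function $f$ of Lemma~\ref{lem:shift} is a modulus for all the maps $b_\iota$ and their inverses, so it is a modulus for $\Phi$ by Lemma~\ref{lem:glue}.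
\end{proof}

\section{From a modulus to a witness}\label{sec:backward}

A summand embedding $X_x\to X_y$ need not respect pieces or clusters. We do not try to understand it everywhere; we apply it only to the pieces of cost zero in \eqref{eq:test}, with $j$ and $i$ chosen large in terms of the modulus.

\begin{proof}[Proof of Proposition~\ref{prop:key}(c)]
Let $\Phi\colon X_x\to X_y$ be a summand embedding with separating modulus $f$. Put
\[
j=f(1),\qquad \beta(k)=f(j+k+2)\quad(k\in\omega).
\]
We show that $(x|n,y|n,\beta|n)\in T$ for every $n$. Since $\beta$ does not depend on $n$, (T1) then gives $x\,R\,y$.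

Fix $n$, let $u=x|n$ and $s=0^n$, and let $m_k=1+j+k$ $(k<n)$ and $M$ be the corresponding numbers; they do not depend on $i$. Let $i=f(f(M))$. By \eqref{eq:test}, $Y=Y_{(j,u,0^n,i)}$ is a piece of $X_x$. Let $Q_0,\dots,Q_n$ be its clusters.

\emph{Step 1: $\Phi(Y)$ lies in one piece.} By (P2), $\operatorname{diam}Y\le2^{-f(1)}$, so $\operatorname{diam}\Phi(Y)\le\frac12$. Hence $\Phi(Y)\subseteq Y'$ for a piece $Y'=Y_{(j',u',t,i')}$ of $X_y$, where $(u',t)\in S^y$. Let $Q'_l$, $l\le|u'|$, be its clusters and $m'_l$ its numbers.

\emph{Step 2: each $\Phi(Q_k)$ is a ball of $Y'$.} We have $\operatorname{diam}Q_k=2^{-(M+i)}\le2^{-f(f(M))}$. If $a\in Q_k$ and $b\in X_x\setminus Q_k$, then $d(a,b)>2^{-M}$: by (P1) if $b\in Y$, and because $d(a,b)=1$ otherwise. By Lemma~\ref{lem:tight}, $\Phi(Q_k)$ is a ball of $X_y$ of radius less than $1$, hence a ball of $Y'$.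

\emph{Step 3: $u'=u$ and $\Phi(Q_k)=Q'_k$ for all $k\le n$.} The ball $\Phi(Q_k)$ has $2^{\nu(u,k)}\ge2$ points, so by (P3) it is a union of clusters of $Y'$. Their sizes $2^{\nu(u',l)}$ are distinct powers of $2$, because $\nu$ is injective. A sum of two or more distinct powers of $2$ is not a power of $2$: dividing it by the smallest term gives an odd number greater than $1$. So $\Phi(Q_k)$ is a single cluster $Q'_l$ with $\nu(u',l)=\nu(u,k)$, and $(u',l)=(u,k)$ by injectivity of $\nu$. In particular $|u'|=n$, and the anchor $Q_n$ goes to the anchor $Q'_n$.

\emph{Step 4: $t\le\beta|n$.} Let $k<n$ and pick $a\in Q_k$, $b\in Q_n$. By (P1) and Step 3, $\lambda(a,b)=m_k$ and $\lambda(\Phi a,\Phi b)=m'_k=1+j'+k+t(k)$. By \eqref{eq:levels} with $\ell=m_k+1=j+k+2$, we get $t(k)<m'_k<f(j+k+2)=\beta(k)$.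

Now $(u',t)=(x|n,t)\in S^y$ means $(x|n,y|n,t)\in T$, and (T2) gives $(x|n,y|n,\beta|n)\in T$.
\end{proof}

For the relation and tree of Example~\ref{ex:E0} the proof says: the piece labeled $x|n$ lands in a piece of $X_y$ with the same label and with $t(0)<f(j+2)$, so $x|n$ and $y|n$ agree from $f(j+2)$ on, for every $n\geq 1$.

That the image of $\Phi$ is uniformly clopen is used only in Step 2. Without it, $\Phi(Q_k)$ would only be the trace of a ball on the image of $\Phi$, and its size would not determine a cluster of $Y'$. The parameter $i$ is chosen after $n$, which is harmless because $i$ does not enter $\beta$; the parameter $j$ does enter $\beta$, and it is chosen once for all $n$.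

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $R$ be an analytic equivalence relation on a standard Borel space $Z$. Every standard Borel space is Borel isomorphic to a Borel subset of $2^\omega$, so we may assume that $Z\subseteq2^\omega$ is Borel. The relation $R\cup\{(x,x):x\in2^\omega\}$ is an analytic equivalence relation on $2^\omega$ whose restriction to $Z$ is $R$, so we may assume $Z=2^\omega$. The map $x\mapsto X_x$ of Section~\ref{sec:construction} is Borel and its values have the required form. By Proposition~\ref{prop:key}(b),(c) and Lemma~\ref{lem:analytic},
\[
x\,R\,y\ \Rightarrow\ X_x\cong_u X_y\ \Rightarrow\ X_x\preceq X_y\ \Rightarrow\ x\,R\,y .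
\]
Since $\cong_u$ is analytic on $\mathbb U$, it is universal analytic.
\end{proof}

\section{Realization inside $\omega\times2^\omega$}\label{sec:realize}

To place each piece in a fiber $2^\omega$ with a common modulus, the number of balls of a given radius in a piece must be bounded. This is a real restriction. For infinite $A$ the space $W_A$ of Example~\ref{ex:labels} is not uniformly homeomorphic to any $X_F$: with modulus $f\geq 1$ and $i=f(1)$, each $Q_{p,i}$ would go into one fiber with its $p$ points at mutual distance greater than $2^{-f(i+1)}$, and a fiber contains at most $2^{f(i+1)}$ such points. In our pieces, clusters with long labels split only at high levels, because $M>n$.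

\begin{lemma}\label{lem:count}
For every $\ell\ge1$ there is $N_\ell\in\omega$ such that every piece $Y_\iota$ has at most $N_\ell$ balls of radius $2^{-(\ell+1)}$.
\end{lemma}

\begin{proof}
Let $N_\ell$ be the maximum of $\ell+1$ and the finitely many numbers $\sum_{k\le|u|}2^{\nu(u,k)}$ with $|u|<\ell$. Let $\iota=(j,u,s,i)$ and $n=|u|$. If $M+i\le\ell$, then $n<M\le\ell$ by (P1), so $Y_\iota$ has at most $N_\ell$ points. If $M+i\ge\ell+1$, then each ball of radius $2^{-(\ell+1)}$ is a union of clusters. The clusters $Q_k$ with $k\ge\ell$ have $m_k\ge\ell+1$ by (P1), so they all lie in one such ball, and there are at most $\ell$ other clusters. So there are at most $\ell+1$ balls.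
\end{proof}

\begin{lemma}\label{lem:realize}
There is a Borel map $x\mapsto F^x$ from $2^\omega$ to $\mathbb F$ with $X_{F^x}\cong_u X_x$.
\end{lemma}

\begin{proof}
Choose $w_\ell\ge1$ with $2^{w_\ell}\ge N_\ell$, and let $W_\ell=w_1+\dots+w_\ell$, $W_0=0$; then $W_\ell\ge\ell$ and $(W_\ell)$ is strictly increasing. For each index $\iota$ and each $\ell\ge1$, assign distinct binary words of length $w_\ell$ to the balls of radius $2^{-(\ell+1)}$ of $Y_\iota$. For $a\in Y_\iota$ let $\psi_\iota(a)\in2^\omega$ be the concatenation, over $\ell=1,2,\dots$, of the words assigned to the balls containing $a$. If $\lambda(a,b)=L$, then $L\ge1$, and $a,b$ lie in the same ball of radius $2^{-(\ell+1)}$ exactly when $\ell<L$. So $\psi_\iota(a)$ and $\psi_\iota(b)$ first differ at a position $D$ with $W_{L-1}\le D<W_L$. In particular $\psi_\iota$ is injective, and the level $L'=1+D$ of the images in a fiber of $\omega\times 2^\omega$ satisfies $L\le L'\le W_L$. Hence $L'<\ell$ implies $L<\ell\le W_\ell$, and $L<\ell$ implies $L'\le W_L<W_\ell$. So $\ell\mapsto W_\ell$ is a modulus for every $\psi_\iota$ as a map onto its image.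

Fix an enumeration of all indices, let $\iota_q(x)$ be the $q$-th element of $I_x$ in this enumeration, and put $F^x_q=\psi_{\iota_q(x)}(Y_{\iota_q(x)})$. Each $\iota_q$ is a Borel function with countably many values, so $x\mapsto F^x$ is Borel. The map sending $a\in Y_{\iota_q(x)}$ to $(q,\psi_{\iota_q(x)}(a))$ is a uniform homeomorphism $X_x\to X_{F^x}$ by Lemma~\ref{lem:glue}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(1),(2)]
Both relations on $\mathbb F$ are analytic, and $\preceq$ is a quasi-order, by Lemma~\ref{lem:analytic}. Let $R$ be an analytic quasi-order on a standard Borel space. Adding the diagonal of $2^\omega$ as in the proof of Theorem~\ref{thm:main} preserves reflexivity and transitivity, so we may assume that $R$ lives on $2^\omega$. Since $\preceq$ is transitive and contains $\cong_u$, Lemma~\ref{lem:realize} gives $X_{F^x}\preceq X_{F^y}\iff X_x\preceq X_y$, and by Proposition~\ref{prop:key}(a),(c) the right side is equivalent to $x\,R\,y$. This proves (2). If $R$ is an equivalence relation, then $X_{F^x}\cong_uX_{F^y}\iff X_x\cong_uX_y\iff x\,R\,y$ by Lemma~\ref{lem:realize} and the proof of Theorem~\ref{thm:main}. This proves (1).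
\end{proof}

\section{Compact ultrametric spaces}\label{sec:compact}

Let $E_1$ be the Borel equivalence relation on $(2^\omega)^\omega$ that relates $(x_n)$ and $(y_n)$ if $x_n=y_n$ for all but finitely many $n$. Kechris and Louveau \cite{KL} proved that $E_1$ is not Borel reducible to any orbit equivalence relation of a Borel action of a Polish group. The Polish group $S_\infty$ of permutations of $\omega$ acts continuously on the space $2^{\omega\times\omega}$ of binary relations on $\omega$ by relabeling, and two relations are in the same orbit exactly when they are isomorphic; the same holds for structures on $\omega$ in any countable relational language. Since Borel reductions compose, an equivalence relation that is Borel reducible to such an isomorphism relation does not reduce $E_1$, and so it is not universal analytic.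

\begin{proof}[Proof of Theorem~\ref{thm:strong}(3)]
A complete metric space is compact if and only if it is totally bounded, so the codes of compact spaces form the Borel set
\[
\mathbb K=\{r\in\mathbb U:\forall m\,\exists N\,\forall i\,\exists k<N\ \ r(i,k)\le2^{-m}\}.
\]
We reduce $\cong_u$ on $\mathbb K$ to isomorphism of binary relations on $\omega$. Continuous maps on compact metric spaces are uniformly continuous, so $\cong_u$ is homeomorphism here. A compact ultrametric space has a basis of clopen balls, and by Stone duality two compact Hausdorff spaces with clopen bases are homeomorphic if and only if their Boolean algebras of clopen sets are isomorphic.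

Let $r\in\mathbb K$ code $X$ with dense sequence $(x_i)$, and let $D^r_{k,m}=\{i:r(i,k)\le2^{-m}\}$. The map $U\mapsto\{i:x_i\in U\}$ is a homomorphism from the clopen algebra of $X$ to $\mathcal P(\omega)$. It is injective, because a nonempty open set contains some $x_i$. It sends the ball of radius $2^{-m}$ around $x_k$ to $D^r_{k,m}$. Every clopen $U$ is a finite union of such balls: each point of $U$ has a ball of some radius $2^{-m}$ inside $U$, this ball is open and so has some $x_k$ as a center, and $U$ is compact. Therefore the clopen algebra of $X$ is isomorphic to the subalgebra $\mathcal B_r$ of $\mathcal P(\omega)$ generated by the sets $D^r_{k,m}$.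

The algebra $\mathcal B_r$ may be finite, so we present it on $\omega$ with repetitions. Fix an enumeration $\tau_0,\tau_1,\dots$ without repetition of the Boolean terms in variables $v_{k,m}$, let $\tau_p^r\subseteq\omega$ be the value of $\tau_p$ at $v_{k,m}=D^r_{k,m}$, and put $p\sqsubseteq_rq$ if $\tau^r_p\subseteq\tau^r_q$. The condition $i\in\tau^r_p$ is Borel in $r$, so $r\mapsto{\sqsubseteq_r}$ is a Borel map into $2^{\omega\times\omega}$. The relation $\sqsubseteq_r$ is a quasi-order on $\omega$ whose quotient partial order is $(\mathcal B_r,\subseteq)$, and each element of $\mathcal B_r$ is the value of infinitely many terms, namely $\tau,\ \tau\wedge\tau,\ (\tau\wedge\tau)\wedge\tau,\dots$ for any one term $\tau$ with that value. An isomorphism of the quasi-orders $\sqsubseteq_r$ and $\sqsubseteq_{r'}$ induces one of the quotients, and an isomorphism of the quotients lifts, because all classes are countably infinite. The Boolean operations are determined by the order. So $\sqsubseteq_r$ and $\sqsubseteq_{r'}$ are isomorphic if and only if $\mathcal B_r$ and $\mathcal B_{r'}$ are isomorphic, that is, if and only if the coded spaces are uniformly homeomorphic.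 Hence $\cong_u$ on $\mathbb K$ is not universal analytic.

Finally, consider the nonempty closed subsets $Z$ of $\{0,\dots,N-1\}\times2^\omega$, with the Borel structure generated by the sets $\{Z:Z\cap U\neq\emptyset\}$ for clopen $U$. Enumerate the balls $U_0,U_1,\dots$ of the ambient space of positive radius, and let $x_i(Z)$ be the lexicographically least point of $Z\cap U_i$ if this set is nonempty and of $Z$ otherwise. The sequence $(x_i(Z))$ is dense in $Z$, and each finite initial segment of $x_i(Z)$ is decided by finitely many conditions of the form $Z\cap U\ne\emptyset$. So the distance matrix of this sequence is a Borel function of $Z$ with values in $\mathbb K$, and it reduces $\cong_u$ on closed subsets to $\cong_u$ on $\mathbb K$. The former is therefore not universal analytic either.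
\end{proof}

\begin{thebibliography}{9}

\bibitem{GNP}
Su Gao, Andr\'e Nies, Gianluca Paolini,
\emph{Procountable groups are not classifiable by countable structures},
arXiv:2512.12256 (2025).

\bibitem{KL}
Kechris and Louveau,
\emph{The classification of hypersmooth Borel equivalence relations},
J. Amer. Math. Soc. 10 (1997).

\end{thebibliography}
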